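\title{Deterministic $(1-\epsilon)$-Approximate Matroid Intersection with $O(n/\epsilon^2)$ Independence Queries}

\begin{abstract}
Given independence oracles for two matroids on a common $n$-element ground set and a parameter $\epsilon\in(0,1)$, we find deterministically a common independent set of size at least $(1-\epsilon)r$, where $r$ is the largest size of such a set, with at most $24n/\epsilon^2$ queries. The algorithm does not know $r$, and the bound holds for every value of $r$. It is a batched algorithm in the style of auction and push--relabel methods. The elements displaced in a round measure both the progress made in that round and the error of a dual certificate, so every round either makes much progress or ends with a good solution. We also show that every deterministic algorithm needs $n-r$ queries on some instance with optimum $r$.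
\end{abstract}

\section{Introduction}

Let $\mathcal{M}_1=(V,\mathcal{I}_1)$ and $\mathcal{M}_2=(V,\mathcal{I}_2)$ be matroids on the same ground set $V$ of $n$ elements. The matroid intersection problem asks for a common independent set $S\in\mathcal{I}_1\cap\mathcal{I}_2$ of the largest possible size, which we denote by $r$. An algorithm sees each matroid only through an \emph{independence oracle}: it names a set $S\subseteq V$ and an index $i$, and learns whether $S\in\mathcal{I}_i$. We count these queries. A \emph{$(1-\epsilon)$-approximation algorithm} must output some $S\in\mathcal{I}_1\cap\mathcal{I}_2$ with $|S|\ge(1-\epsilon)r$.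

The simplest cases fix the scale of the problem. If $\mathcal{M}_2$ is free, meaning that every set is independent in it, then the greedy algorithm, which tries each element once and keeps it if independence survives, finds the optimum with $n$ queries. For two arbitrary matroids the same algorithm makes at most $2n$ queries and returns a maximal common independent set, which has at least $r/2$ elements (Lemma~\ref{lem:duality}). In the other direction, a deterministic algorithm may need $n-r$ queries before it can name a single element that is safe to output (Theorem~\ref{thm:lower}). So about $n$ queries are needed for any guarantee and suffice for the factor $1/2$, and one wants to know whether about $n$ queries suffice for the factor $1-\epsilon$.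

Write $\tilde O(\cdot)$ to omit factors polynomial in $\log n$, and $\tilde O_\epsilon(\cdot)$ to omit factors polynomial in $1/\epsilon$ and $\log n$. Blikstad gave a deterministic $(1-\epsilon)$-approximation algorithm with $\tilde O(n\sqrt r/\epsilon)$ independence queries. With randomization, Quanrud obtained $\tilde O_\epsilon(n+r^{3/2})$ queries, and Blikstad and Tu obtained $\tilde O_\epsilon(n)$. Blikstad and Tu also gave a deterministic algorithm with a strictly linear number of queries, but only when $r=\Theta(n)$ and $\epsilon$ is constant. Terao~\cite{terao} asked whether a deterministic $(1-\epsilon)$-approximation with $\tilde O_\epsilon(n)$ independence queries can be achieved for almost the entire range of $r$. We consider the question in the following uniform form.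

\begin{quote}
Is there a single deterministic algorithm that receives the two oracles and $\epsilon\in(0,1)$, but not $r$, and that on every input, whatever the value $1\le r\le n$, outputs a common independent set of size at least $(1-\epsilon)r$ with at most $n\cdot\mathrm{poly}(1/\epsilon,\log n)$ queries, the bound being uniform over all inputs and all $\epsilon$?
\end{quote}

The answer is yes, and the logarithmic factor is not needed. Let $\rho_i$ denote the rank function of $\mathcal{M}_i$.

\begin{theorem}\label{thm:main}
There is a deterministic algorithm that, given independence oracles of matroids $\mathcal{M}_1,\mathcal{M}_2$ on an $n$-element set $V$ and $\epsilon\in(0,1)$, but not $r$, makes at most $2nL(L+1)\le 24n/\epsilon^2$ independence queries, where $L=\lceil 2/\epsilon\rceil$, and outputs $B\in\mathcal{I}_1\cap\mathcal{I}_2$ with $r\le(1+\epsilon)|B|$, hence $|B|\ge(1-\epsilon)r$. With at most $n$ further queries it outputs a set $U\subseteq V$ with $\rho_1(V\setminus U)+\rho_2(U)\le(1+\epsilon)|B|$.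
\end{theorem}

The set $U$ is a dual certificate: the quantity $\rho_1(V\setminus U)+\rho_2(U)$ is an upper bound on $r$ for every $U$. The linear dependence on $n$ is necessary.

\begin{theorem}\label{thm:lower}
Let $1\le r<n$ and $\epsilon\in(0,1)$. Every deterministic $(1-\epsilon)$-approximation algorithm, even if told $r$, needs at least $n-r$ queries on some instance with $n$ elements and optimum $r$. Consequently, for constant $\epsilon$ and $r\le n/2$ the deterministic query complexity is $\Theta(n)$.
\end{theorem}

Section~\ref{sec:matroids} recalls the matroid facts we use. Section~\ref{sec:levels} derives the shape of the certificate and, from it, the design of the algorithm, which is stated and run by hand in Section~\ref{sec:algorithm}. Sections~\ref{sec:invariants} and~\ref{sec:counting} prove Theorem~\ref{thm:main}, and Section~\ref{sec:lower} proves Theorem~\ref{thm:lower}.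

\section{Rank, span, and weak duality}\label{sec:matroids}

A \emph{matroid} is a pair $\mathcal{M}=(V,\mathcal{I})$ with $V$ finite and $\mathcal{I}$ a nonempty family of subsets of $V$, called independent, such that subsets of independent sets are independent and, whenever $I,J\in\mathcal{I}$ and $|I|<|J|$, some $v\in J\setminus I$ has $I+v\in\mathcal{I}$. Here $I+v=I\cup\{v\}$. The \emph{rank} $\rho(X)$ is the largest size of an independent subset of $X$, a \emph{basis of $X$} is a maximal independent subset of $X$, and $\operatorname{span}(X)=\{v\in V:\rho(X+v)=\rho(X)\}$. A \emph{loop} is an element $v$ with $\{v\}\notin\mathcal{I}$. We use the following textbook facts.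
\begin{itemize}
\item[(F1)] $\rho(X)\le\rho(X\cup Y)\le\rho(X)+|Y|$, and $\rho(X)+\rho(Y)\ge\rho(X\cup Y)+\rho(X\cap Y)$ (submodularity).
\item[(F2)] Every basis of $X$ has $\rho(X)$ elements, and $X$ is independent if and only if $\rho(X)=|X|$.
\item[(F3)] $X\subseteq\operatorname{span}(X)$ and $\rho(\operatorname{span}(X))=\rho(X)$. If $X\subseteq\operatorname{span}(Y)$, then $\operatorname{span}(X)\subseteq\operatorname{span}(Y)$.
\item[(F4)] If $I\in\mathcal{I}$ and $v\notin I$, then $v\in\operatorname{span}(I)$ if and only if $I+v\notin\mathcal{I}$. In particular, a basis $K$ of $X$ satisfies $X\subseteq\operatorname{span}(K)$.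
\end{itemize}
By (F4), if $I$ is known to be independent, then the test ``$v\in\operatorname{span}(I)$?'' costs no query when $v\in I$ and one query otherwise. We write $\operatorname{span}_i$ for the span in $\mathcal{M}_i$.

Our running example is bipartite matching, which we describe as a market. The ground set $V$ is the edge set of a bipartite graph whose two sides are called \emph{bidders} and \emph{items}. A set of edges is in $\mathcal{I}_1$ if no two of its edges share a bidder, and in $\mathcal{I}_2$ if no two share an item. Common independent sets are matchings, $\rho_1(X)$ is the number of bidders touched by $X$, and $\operatorname{span}_1(X)$ is the set of all edges at these bidders; $\rho_2$ and $\operatorname{span}_2$ have the same description with items.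

We say that $J$ is \emph{independent over $Z$} in $\mathcal{M}$ if $\rho(Z\cup J)=\rho(Z)+|J|$; this is independence in the contraction $\mathcal{M}/Z$. In the market, with $\mathcal{M}=\mathcal{M}_1$, it says that the edges of $J$ have distinct bidders, none of which is touched by $Z$.

\begin{lemma}\label{lem:over}
Let $\mathcal{M}=(V,\mathcal{I})$ be a matroid.
\begin{itemize}
\item[(a)] If $J$ is independent over $Z$, $J'\subseteq J$ and $Z'\subseteq Z$, then $J'$ is independent over $Z'$.
\item[(b)] If $J_1$ is independent over $Z$ and $J_2$ is independent over $Z\cup J_1$, then $J_1\cup J_2$ is independent over $Z$.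
\item[(c)] If $I\cap J=\emptyset$ and $I\cup J\in\mathcal{I}$, then $J$ is independent over $\operatorname{span}(I)$.
\end{itemize}
\end{lemma}

\begin{proof}
By (F1), $\rho(Z\cup J)\le\rho(Z)+|J|$ always holds, so only the reverse inequality has to be shown in each part.

(a) First, $\rho(Z\cup J')\ge\rho(Z\cup J)-|J\setminus J'|=\rho(Z)+|J'|$. Next, submodularity applied to $Z'\cup J'$ and $Z$, whose union is $Z\cup J'$ and whose intersection contains $Z'$, gives $\rho(Z'\cup J')\ge\rho(Z\cup J')+\rho(Z')-\rho(Z)=\rho(Z')+|J'|$.

(b) $\rho(Z\cup J_1\cup J_2)=\rho(Z\cup J_1)+|J_2|=\rho(Z)+|J_1|+|J_2|\ge\rho(Z)+|J_1\cup J_2|$.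

(c) $\rho(\operatorname{span}(I)\cup J)\ge\rho(I\cup J)=|I|+|J|=\rho(\operatorname{span}(I))+|J|$.
\end{proof}

\begin{lemma}\label{lem:duality}
For every $U\subseteq V$ we have $r\le\rho_1(V\setminus U)+\rho_2(U)$. Every maximal common independent set $M$ satisfies $r\le 2|M|$.
\end{lemma}

\begin{proof}
If $S\in\mathcal{I}_1\cap\mathcal{I}_2$, then $|S|=|S\setminus U|+|S\cap U|\le\rho_1(V\setminus U)+\rho_2(U)$. For the second claim take $U=\operatorname{span}_2(M)$, so $\rho_2(U)=|M|$. If $v\notin U$, then $v\notin M$ and $M+v\in\mathcal{I}_2$, so $M+v\notin\mathcal{I}_1$ by maximality, that is, $v\in\operatorname{span}_1(M)$. Hence $\rho_1(V\setminus U)\le|M|$.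
\end{proof}

\section{Levels and the certificate}\label{sec:levels}

The proof of the bound $r\le2|M|$ shows where the factor $2$ comes from: every element of $M$ is counted once in $\rho_2(U)$ and once in $\rho_1(V\setminus U)$. To do better we want a set $U$ for which most elements of the solution are counted on one side only.

Let $B$ be a common independent set, and assign to each of its elements a \emph{level} in $\{1,\dots,L\}$. Let $B_j$ be the set of elements of level $j$, and define $B_{\ge j}$, $B_{>j}$, $B_{\le j}$, $B_{<j}$ in the evident way. Put
\[
U_0=V,\qquad U_j=\operatorname{span}_2(B_{\ge j}),\qquad T_j=V\setminus U_j\qquad(1\le j\le L),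
\]
so that $U_0\supseteq U_1\supseteq\dots\supseteq U_L$ and $T_1\subseteq\dots\subseteq T_L$. The set $U_j$ costs $|B_{\ge j}|$ on the second side. If $T_j$ costs only $|B_{\le j}|$ on the first side, then only level $j$ is counted twice, and among $L$ levels one has at most $|B|/L$ elements. The next lemma names two conditions that give this bound, and allows an error set $R$ in the first.

\begin{lemma}\label{lem:certificate}
Let $1\le j\le L$ and $R\subseteq V$. Suppose that
\begin{itemize}
\item[($\alpha$)] $T_j\subseteq\operatorname{span}_1(B\cup R)$, and
\item[($\beta$)] $B_{>j}$ is independent over $T_j\cup B_{\le j}$ in $\mathcal{M}_1$.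
\end{itemize}
Then $r\le\rho_1(T_j)+\rho_2(U_j)\le|B|+|B_j|+|R|$.
\end{lemma}

\begin{proof}
The first inequality is Lemma~\ref{lem:duality}. By ($\alpha$), $T_j\cup B\subseteq\operatorname{span}_1(B\cup R)$, so $\rho_1(T_j\cup B)\le|B|+|R|$. By ($\beta$),
\[
\rho_1(T_j)\le\rho_1(T_j\cup B_{\le j})=\rho_1(T_j\cup B)-|B_{>j}|\le|B|+|R|-|B_{>j}|=|B_{\le j}|+|R|.
\]
Adding $\rho_2(U_j)=|B_{\ge j}|$ gives $|B_{\le j}|+|B_{\ge j}|+|R|=|B|+|B_j|+|R|$.
\end{proof}

Condition ($\alpha$) bounds $\rho_1(T_j)$ by $|B|+|R|$, as in the greedy argument; condition ($\beta$) says that the high levels contribute nothing to $T_j$ and may be subtracted. In the market, define the \emph{price} of an item as the level of the edge of $B$ at it, or $0$ if there is none. Then $T_j$ consists of the edges whose item has price below $j$. Condition ($\alpha$) says that every bidder adjacent to such a cheap item is touched by $B\cup R$. Condition ($\beta$) says that no bidder paying more than $j$ is adjacent to an item of price below $j$. It holds for all $j$ exactly when every matched bidder pays at most one unit more than the price of its cheapest neighbor.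

\medskip
\noindent\textbf{One move at a time.} Take $R=\emptyset$ and suppose ($\alpha$) fails for $j=L$: some $v\notin U_L$ has $B+v\in\mathcal{I}_1$. Let $t$ be the index with $v\in U_t\setminus U_{t+1}$. If $t=0$, then $B+v$ is a common independent set, and $v$ joins at level $1$. If $t\ge1$, then $v$ joins at level $t+1$ and displaces an element of level $t$: an unmatched bidder outbids by one unit the owner of an item of price $t$. Either way the sum of the levels rises by one, and it is at most $Lr$, so there are at most $Lr$ moves. To preserve ($\beta$), cheap moves should come first.

The difficulty is the cost of finding moves. A displacement shrinks $\operatorname{span}_1(B)$, and any of the $n$ elements may have left it. Testing all of them after each move costs about $n\cdot Lr$ queries. Three devices remove the factor $r$.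

\begin{itemize}
\item \emph{Displaced elements are held.} We work in rounds. An element displaced in a round goes to a set $R$ and still counts in the $\mathcal{M}_1$-test until the round ends. Then $\operatorname{span}_1(B\cup R)$ only grows during a round, and an element found in it need not be tested again in that round.
\item \emph{Labels remember the second matroid.} The sets $U_j$ will only grow during the whole run. So each $v\in V$ carries a label $q(v)$ with $v\in U_{q(v)}$, and the label never has to decrease. It can increase only $L$ times.
\item \emph{Displacements are computed together.} All elements entering level $t+1$ are collected first, and one greedy pass over $B_t$ decides who leaves.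
\end{itemize}

Holding $R$ weakens ($\alpha$) and costs $|R|$ in Lemma~\ref{lem:certificate}. But each element of $R$ records one move. Thus a round with $|R|\le|B|/L$ ends with a good certificate, while a round with $|R|>|B|/L$ uses up a $1/(2L^2)$ fraction of the total budget $Lr$ of moves, because $|B|\ge r/2$. This dichotomy bounds the number of rounds by $2L^2$, independently of $r$.

\section{The algorithm}\label{sec:algorithm}

The state consists of a set $B\subseteq V$, a set $R\subseteq V$, and labels $q:V\to\{0,\dots,L\}$. The level of an element $b\in B$ is its label $q(b)$. Initially $B=\emptyset$ and $q\equiv0$. Fix an order of $V$, used in all loops. The algorithm repeats the following \emph{round}.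

\begin{quote}
Set $R\leftarrow\emptyset$. For $t=0,1,\dots,L-1$, perform \emph{scan $t$}:
\begin{itemize}
\item[(S1)] Set $N\leftarrow\emptyset$. Examine each $v\in V$ with $q(v)=t$. If $v\in\operatorname{span}_1(B\cup R\cup N)$, call $v$ \emph{blocked} and do nothing. Otherwise call $v$ \emph{free}; add $v$ to $N$ if $v\notin\operatorname{span}_2(B_{\ge t+1}\cup N)$, and in either case set $q(v)\leftarrow t+1$.
\item[(S2)] Set $K\leftarrow B_{\ge t+1}\cup N$. For each $b\in B_t$: if $K+b\in\mathcal{I}_2$, set $K\leftarrow K+b$, and otherwise set $R\leftarrow R+b$. Then set $B\leftarrow B_{<t}\cup K$.
\end{itemize}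
After scan $L-1$: if $|R|\le|B|/L$, stop and output $B$.
\end{quote}

Two properties are visible from the description.
\begin{itemize}
\item[(P1)] Scan $t$ changes only labels equal to $t$, and changes them to $t+1$. It examines once each element whose label is $t$ at the start of the scan.
\item[(P2)] Elements of $B\cup R$ are blocked, so their labels do not change. An element enters $B$ with label $t+1\ge1$, so $B_0=\emptyset$, and in scan $0$ step (S2) is just $B\leftarrow B\cup N$.
\end{itemize}

\begin{example}[an augmenting path]\label{ex:path}
Take bidders $u_1,u_2$, items $w_1,w_2$, and edges $a=u_1w_1$, $b=u_1w_2$, $c=u_2w_1$ in this order, with $L=3$. The optimum is $\{b,c\}$, while greedy stops at $\{a\}$.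

\emph{Round 1, scan 0.} Edge $a$ is free and joins $N$ with label $1$. Edge $b$ shares $u_1$ with $a$, so it is blocked and keeps label $0$. Edge $c$ is free but shares $w_1$ with $a$, so it only gets label $1$. Now $B=\{a\}$.

\emph{Scan 1.} Edge $a$ is blocked. Edge $c$ is free and $B_{\ge2}\cup N=\emptyset$, so $c$ joins $N$ with label $2$. In (S2), $K=\{c\}$ and $K+a\notin\mathcal{I}_2$, so $B=\{c\}$ and $R=\{a\}$.

\emph{Scan 2.} Only $c$ has label $2$; it is blocked and is kept in (S2). Since $|R|=1>1/3$, the run continues.

\emph{Round 2.} Now $R=\emptyset$. In scan $0$, edge $b$ is free and does not share an item with $c$, so it joins with label $1$ and $B=\{b,c\}$. In scan $1$, edge $a$ is blocked by $b$, and $b$ is kept. Scan $2$ changes nothing, and the algorithm stops with $R=\emptyset$.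

At the end of round 1 we have $U_1=\{a,c\}$ and $T_1=\{b\}$. Edge $b$ lies in $\operatorname{span}_1(B\cup R)$ but not in $\operatorname{span}_1(B)$, so ($\alpha$) needs $R$, and the bound of Lemma~\ref{lem:certificate} for $j=1$ reads $2\le1+0+1$, so the term $|R|$ cannot be dropped. After the first scan, $a\in B_1$ shares its bidder with $b\in T_1$. So ($\beta$) cannot be strengthened to include $B_j$ among the high levels, and this one level of slack is what the term $|B_j|$ pays for. Finally, after scan 1 the best option of the displaced bidder $u_1$ is the edge $b$ of label $0$, which the increasing scans have already passed. If $u_1$ had a further edge of label $2$ to an item of price $2$ and were released at once, it would pay $3$ in scan $2$ next to the item $w_2$ of price $0$, violating ($\beta$). So holding $R$ also protects ($\beta$).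
\end{example}

\begin{example}[a price war]\label{ex:war}
Take two bidders, one item, and the edges $a,c$ joining them. In round 1, $a$ enters at level $1$ and is displaced by $c$ at level $2$. Suppose a round $k\le L-1$ ends with one edge in $B$ at level $k+1$ and the other in $R$ with label $k$. In scan $k$ of round $k+1$ the loser is free and lies in $U_{k+1}$, so its label becomes $k+1$. If $k+1\le L-1$, it enters at level $k+2$ in scan $k+1$ and displaces the other edge. If $k+1=L$, there is no further scan, $R=\emptyset$, and the run stops. So the run takes $L$ rounds without enlarging $B$, and only the cap $L$ on the labels ends it. The certificate is $U_1=V$, with $\rho_2(V)=1$.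
\end{example}

\section{Invariants}\label{sec:invariants}

The sets $U_j$ and $T_j$ are defined from the current $B$ and $q$ as in Section~\ref{sec:levels}.

\begin{proposition}\label{prop:invariants}
At the start and at the end of every scan the following hold.
\begin{itemize}
\item[(I1)] $B\in\mathcal{I}_2$, $B\cap R=\emptyset$, and $B\cup R\in\mathcal{I}_1$.
\item[(I2)] $v\in U_{q(v)}$ for all $v\in V$.
\item[(I3)] For $1\le j\le L$, the set $B_{>j}$ is independent over $T_j\cup B_{\le j}$ in $\mathcal{M}_1$.
\end{itemize}
Moreover,
\begin{itemize}
\item[(I4)] at the end of scan $t$ of any round, $T_{t+1}\subseteq\operatorname{span}_1(B\cup R)$.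
\end{itemize}
\end{proposition}

Invariant (I3) is ($\beta$) for all levels, and (I4) is ($\alpha$) for the levels that the current round has already swept. Initially $B=R=\emptyset$ and $q\equiv0$, so (I1)--(I3) hold, and the reset $R\leftarrow\emptyset$ preserves them. It remains to study one scan. Fix a scan $t$; unprimed symbols refer to its start, primed symbols to its end, and $N$, $K$ denote the final values of these sets in the scan.

\begin{lemma}[effect of one scan]\label{lem:scan}
Suppose that (I1) and (I2) hold at the start of scan $t$. Then:
\begin{itemize}
\item[(a)] $N$ is disjoint from $B\cup R$ and from $U_{t+1}$; moreover $B'\cap R'=\emptyset$ and $B'\cup R'=B\cup R\cup N\in\mathcal{I}_1$.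
\item[(b)] $B'_j\subseteq B_j$ for $j\le t$, $B'_{t+1}=B_{t+1}\cup N$, and $B'_j=B_j$ for $j\ge t+2$.
\item[(c)] If $t=0$, then $R'=R$ and $|B'|=|B|+|N|$. If $t\ge1$, then exactly $|N|$ elements of $B_t$ move to $R$, and $|B'|=|B|$.
\item[(d)] $B'\in\mathcal{I}_2$, and $U_j\subseteq U'_j$ for $0\le j\le L$.
\item[(e)] (I1) and (I2) hold at the end of the scan.
\end{itemize}
\end{lemma}

\begin{proof}
(a) When $v$ joins $N$ it lies outside the $\mathcal{M}_1$-span of the current set $B\cup R\cup N$. Starting from $B\cup R\in\mathcal{I}_1$, (F4) shows that this set stays in $\mathcal{I}_1$ throughout (S1), and that $N$ is disjoint from $B\cup R$. In the same way, starting from $B_{\ge t+1}\in\mathcal{I}_2$, the set $B_{\ge t+1}\cup N$ stays in $\mathcal{I}_2$, and each $v\in N$ lies outside $\operatorname{span}_2(B_{\ge t+1})=U_{t+1}$. Step (S2) adds $N$ to $B$ and moves some elements from $B$ to $R$, which gives the remaining claims.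

(b) By (P2) the elements of $B$ keep their labels. The elements of $N$ have label $t+1$, and only elements of $B_t$ leave $B$.

(c), (d) By (b), $B'_{\ge t+1}=B_{\ge t+1}\cup N$ and $B'_{\ge j}=B_{\ge j}$ for $j\ge t+2$, so $U_j\subseteq U'_j$ for $j\ge t+1$; also $U_0=U'_0=V$. If $t=0$, then $B'=B_{\ge1}\cup N\in\mathcal{I}_2$ and $B_0=\emptyset$, which completes this case.

Let $t\ge1$. The point is that the new elements bring no new $\mathcal{M}_2$-rank to level $t$ and below. Each $v\in N$ had label $t$, so $N\subseteq U_t$ by (I2), and therefore $\rho_2(B_{\ge t}\cup N)=\rho_2(U_t)=|B_{\ge t}|$. Step (S2) extends the independent set $B_{\ge t+1}\cup N$ greedily by elements of $B_t$; a rejected $b$ made an earlier, smaller $K$ dependent, so it makes the final $K$ dependent. Hence $K$ is a basis of $B_{\ge t}\cup N$, and $|K|=|B_{\ge t}|$ by (F2). Since $|B_{\ge t}\cup N|=|B_{\ge t}|+|N|$, exactly $|N|$ elements are rejected.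

Now let $1\le j\le t$ and $D=B_{\ge j}\setminus B_{\ge t}$, so that $B'_{\ge j}=D\cup K$, a disjoint union. We have $K\subseteq\operatorname{span}_2(B_{\ge t})$ and $B_{\ge t}\subseteq\operatorname{span}_2(K)$, so each of $D\cup K$ and $D\cup B_{\ge t}=B_{\ge j}$ lies in the span of the other, and $U'_j=U_j$ by (F3). Then $\rho_2(B'_{\ge j})=\rho_2(U_j)=|B_{\ge j}|=|D|+|K|=|B'_{\ge j}|$, so $B'_{\ge j}\in\mathcal{I}_2$. For $j=1$ this gives $B'\in\mathcal{I}_2$ and $|B'|=|B|$.

(e) Invariant (I1) follows from (a) and (d). If $q'(v)=q(v)$, then $v\in U_{q(v)}\subseteq U'_{q'(v)}$. If the label of $v$ was raised to $t+1$, then either $v\in N$ or $v$ was in the $\mathcal{M}_2$-span of a subset of $B_{\ge t+1}\cup N$; in both cases $v\in\operatorname{span}_2(B'_{\ge t+1})=U'_{t+1}$.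
\end{proof}

The inclusion $N\subseteq U_t$ is the reason why (S2) has to repair only level $t$. An element outside $U_t$ could form a dependent set with elements of lower levels, which (S2) does not inspect.

By induction, (I1) and (I2) always hold, and Lemma~\ref{lem:scan} applies to every scan. In particular all span tests of (S1) are made against independent sets, $|B|$ never decreases, and $B\cup R$ only grows within a round.

\begin{proof}[Proof of (I4)]
Let $v\in T'_{t+1}$, and let $s=q'(v)$ be its label at the end of scan $t$. Since $v\in U'_s$ by (I2) and $v\notin U'_{t+1}$, the nesting of the sets $U'_j$ forces $s\le t$. Consider the start of scan $s$ of the same round. The label of $v$ was then at most $s$, as labels never decrease. If it had been smaller than $s$, then by (P1) none of the scans $s,\dots,t$ would have changed it, contradicting $q'(v)=s$. So it was $s$, and $v$ was examined in scan $s$. Its label was not raised, so $v$ was blocked: it lay in the $\mathcal{M}_1$-span of the set $B\cup R\cup N$ of that moment. By Lemma~\ref{lem:scan}(a) this set is contained in the set $B\cup R$ at the end of scan $s$, and hence in $B'\cup R'$.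
\end{proof}

\begin{proof}[Proof of (I3)]
Assume (I3) at the start of scan $t$ and fix $j$. Let $Z=T_j\cup B_{\le j}$ and $Z'=T'_j\cup B'_{\le j}$. By Lemma~\ref{lem:scan}(d), $T'_j\subseteq T_j$. The new elements have level $t+1$, so they join the low part or the high part of $B$ according to whether $j\ge t+1$ or $j\le t$.

\emph{Case $j\ge t+1$.} By Lemma~\ref{lem:scan}(b), $B'_{>j}=B_{>j}$ and $B'_{\le j}\subseteq B_{\le j}\cup N$, so $Z'\subseteq Z\cup N$. The danger is that $N$ enlarges the set over which $B_{>j}$ must be independent. It does not, because $N$ was already part of it: by Lemma~\ref{lem:scan}(a), $N$ avoids $U_{t+1}\supseteq U_j$, so $N\subseteq T_j$ and $Z'\subseteq Z$. Lemma~\ref{lem:over}(a) gives (I3) for the new state.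

\emph{Case $j\le t$.} Here $t\ge1$, $B'_{>j}\subseteq B_{>j}\cup N$ and $B'_{\le j}\subseteq B_{\le j}$, so $Z'\subseteq Z$. By Lemma~\ref{lem:over}(a) it suffices to show that $B_{>j}\cup N$ is independent over $Z$. Since $B_{>j}$ is independent over $Z$, Lemma~\ref{lem:over}(b) reduces this to showing that $N$ is independent over $Z\cup B_{>j}=T_j\cup B$. The algorithm tested $N$ only against $B\cup R$, never against the large set $T_j$, and (I4) closes this gap. The start of scan $t$ is the end of scan $t-1$ of the same round, so $T_j\subseteq T_t\subseteq\operatorname{span}_1(B\cup R)$, and thus $T_j\cup B\subseteq\operatorname{span}_1(B\cup R)$. By Lemma~\ref{lem:scan}(a) and Lemma~\ref{lem:over}(c), $N$ is independent over $\operatorname{span}_1(B\cup R)$, hence over $T_j\cup B$ by Lemma~\ref{lem:over}(a).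
\end{proof}

This completes the proof of Proposition~\ref{prop:invariants}. The second case above is where the increasing order of the scans and the presence of $R$ in the test of (S1) are both used: when a free element is admitted at level $t+1$, everything in $T_t$ is already spanned by the very set against which the element was tested.

\section{Rounds, queries, and the proof of Theorem~\ref{thm:main}}\label{sec:counting}

\begin{lemma}\label{lem:rounds}
The algorithm stops after at most $2L^2$ rounds.
\end{lemma}

\begin{proof}
Let $\Phi=\sum_{b\in B}q(b)$. By (I1), $B$ is a common independent set, so $0\le\Phi\le L|B|\le Lr$. By Lemma~\ref{lem:scan}(b),(c), a scan with final set $N$ raises $\Phi$ by exactly $|N|$: for $t=0$, $|N|$ elements of level $1$ are added, and for $t\ge1$, $|N|$ elements of level $t$ are replaced by $|N|$ elements of level $t+1$. At the end of a round, $|R|$ is the sum of $|N|$ over the scans $t\ge1$, so the round raises $\Phi$ by at least $|R|$.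

If $r=0$, then $B=\emptyset$ always, so $R=\emptyset$ and the first round is the last. Let $r\ge1$. In scan $0$ of the first round, $B=R=\emptyset$ and every $v\in V$ is examined; it either joins $N$ or lies in $\operatorname{span}_1(N)\cup\operatorname{span}_2(N)$ for the current, and hence for the final, $N$. So this scan ends with a maximal common independent set, and $|B|\ge r/2$ from then on by Lemma~\ref{lem:duality}. Every round after which the algorithm does not stop has $|R|>|B|/L\ge r/(2L)$. After $m\ge1$ such rounds, $mr/(2L)<\Phi\le Lr$, so $m<2L^2$. Together with the final round there are at most $2L^2$ rounds.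
\end{proof}

The stopping rule compares $|R|$ with $|B|$, which the algorithm knows. The unknown $r$ enters only the analysis, through $r/2\le|B|\le r$.

\begin{lemma}\label{lem:queries}
A run with $m$ rounds makes at most $2nL+mn$ queries.
\end{lemma}

\begin{proof}
Every query concerns one element, the $v$ of (S1) or the $b$ of (S2), and is of one of three kinds.

\emph{Queries on a free element.} When $v$ is examined and found free, it costs one query to $\mathcal{M}_1$ and at most one to $\mathcal{M}_2$, and then $q(v)$ rises by one. Labels never decrease and are at most $L$, so these queries number at most $2nL$ in the whole run.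

\emph{Blocking queries} are queries to $\mathcal{M}_1$ in (S1) that find $v$ blocked; such a query is made only if $v\notin B\cup R\cup N$. \emph{Update queries} are the queries of (S2). We show that each element $v$ has at most one query of these two kinds in a round.

Suppose $v$ has a blocking query in scan $t$. Then $v$ has not been in $B$ earlier in the round, for otherwise it would be in $B\cup R$ now. Its label stays $t$, so by (P1) the later scans of the round do not examine it, and it does not enter $B$. Hence $v$ has no second blocking query and no update query in this round.

Suppose $v$ has no blocking query in the round. From the moment $v$ is first in $B$ during the round, it stays in $B\cup R$ and its label is frozen by (P2). An update query on $v$ requires $v\in B_t$ in scan $t$, so it can occur only in the one scan whose index equals this frozen label.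

So blocking and update queries number at most $n$ per round.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Run the algorithm with $L=\lceil2/\epsilon\rceil$. It is deterministic and never uses $r$. By Lemmas~\ref{lem:rounds} and~\ref{lem:queries} it makes at most $2nL+2L^2n=2nL(L+1)$ queries. Since $\epsilon<1$, we have $L<2/\epsilon+1<3/\epsilon$ and $L+1<4/\epsilon$, so this is at most $24n/\epsilon^2$; the assumption $\epsilon<1$ serves only this simplification.

Consider the final state. By (I1), $B\in\mathcal{I}_1\cap\mathcal{I}_2$. Choose $j\in\{1,\dots,L\}$ minimizing $|B_j|$, so $|B_j|\le|B|/L$. By (I4) for $t=L-1$, $T_j\subseteq T_L\subseteq\operatorname{span}_1(B\cup R)$, which is ($\alpha$), and (I3) is ($\beta$). Lemma~\ref{lem:certificate} and the stopping rule $|R|\le|B|/L$ give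
\[
r\le\rho_1(V\setminus U_j)+\rho_2(U_j)\le|B|+|B_j|+|R|\le\Bigl(1+\frac2L\Bigr)|B|\le(1+\epsilon)|B|.
\]
Since $(1-\epsilon)(1+\epsilon)\le1$, it follows that $|B|\ge r/(1+\epsilon)\ge(1-\epsilon)r$. The certificate $U=U_j=\operatorname{span}_2(B_{\ge j})$ is computed by testing each element against the independent set $B_{\ge j}$, with at most $n$ queries.
\end{proof}

\section{The lower bound}\label{sec:lower}

The hard instances hide $r$ useful elements among $n-r$ loops. A query containing a loop is answered ``dependent'' whatever else it contains, so an adversary can justify each answer by giving up a single element.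

\begin{proof}[Proof of Theorem~\ref{thm:lower}]
Let $\mathcal{M}_2$ be the free matroid on $V$. For an $r$-element set $W\subseteq V$ let $\mathcal{M}_W$ be the matroid whose independent sets are the subsets of $W$. The instance $(\mathcal{M}_W,\mathcal{M}_2)$ has optimum exactly $r$.

Suppose that a deterministic $(1-\epsilon)$-approximation algorithm makes at most $n-r-1$ queries on every instance with optimum $r$. Run it against the following adversary. Queries to the second oracle are answered ``independent''. For the first oracle, $\emptyset$ is independent and every nonempty $S$ is dependent; if $S$ contains no element declared a loop so far, one element of $S$ is now declared a loop.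

Each query declares at most one loop, so after at most $n-r-1$ queries the set $Y$ of undeclared elements has $|Y|\ge r+1$. For every $r$-element $W\subseteq Y$, all answers given so far are correct for $(\mathcal{M}_W,\mathcal{M}_2)$, because every nonempty set sent to the first oracle contains a declared loop, which lies outside $W$. Since the algorithm is deterministic, its run against the adversary coincides up to this point with its run on each of these instances. Hence it stops within $n-r-1$ queries, and with $Y$ taken at that moment its output $S$ is the same for all $r$-element $W\subseteq Y$.

The output is nonempty because $|S|\ge(1-\epsilon)r>0$; this is where $\epsilon<1$ and $r\ge1$ are used. Let $x\in S$. Since $|Y\setminus\{x\}|\ge r$, there is an $r$-element set $W\subseteq Y\setminus\{x\}$, and $S\not\subseteq W$. So $S$ is not independent in $\mathcal{M}_W$, a contradiction.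

For $r\le n/2$ the lower bound is $n-r\ge n/2$, and for constant $\epsilon$ Theorem~\ref{thm:main} gives the upper bound $O(n)$.
\end{proof}

\begin{thebibliography}{9}
\bibitem{terao}
Tatsuya Terao,
\emph{Deterministic $(2/3-\varepsilon)$-Approximation of Matroid Intersection Using Nearly-Linear Independence-Oracle Queries},
arXiv:2410.18820 (2024).
\end{thebibliography}
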